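# Convex partitions of $\mathbb R^3$ and the dimension $4n-5$

## 1. The dimension of the space of convex $n$-partitions of $\mathbb R^3$

Write $\mathcal C(\mathbb R^d,n)$ for the space of convex $n$-partitions of $\mathbb R^d$ and $\mathcal C_{\rm reg}(\mathbb R^d,n)$ for the subset of regular ones. Both notions, and the meaning of "dimension", are recalled in Section 2.

**Main Theorem.**

* **(A)** For $n\ge 5$, $\dim\mathcal C(\mathbb R^3,n)\ge 5n-10$. Hence $\dim\mathcal C(\mathbb R^3,n)>4n-5=\dim\mathcal C_{\rm reg}(\mathbb R^3,n)$ for all $n\ge 6$.
* **(B)** For $2\le n\le 5$, $\dim\mathcal C(\mathbb R^3,n)=4n-5$. So $\dim\mathcal C(\mathbb R^3,n)=\dim\mathcal C_{\rm reg}(\mathbb R^3,n)$ holds if and only if $n\le 5$.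
* **(C)** If $r\ge 3$, $k\ge 2$ and $n=k+2r+2$, then $\dim\mathcal C(\mathbb R^3,n)\ge rk+3k+5r+3$. Consequently, for $n\ge 12$,
$$\frac{n^2}{8}+\frac{9n}{4}-3\ \le\ \dim\mathcal C(\mathbb R^3,n)\ \le\ \frac32\,n(n-1),$$
and for each fixed $d\ge 3$, $\dim\mathcal C(\mathbb R^d,n)=\Theta(n^2)$, whereas $\dim\mathcal C_{\rm reg}(\mathbb R^d,n)$ is linear in $n$.

In plain words: cut space into $n$ convex pieces, and ask how many real parameters the most flexible such cutting has. The regular partitions, which come from convex polyhedra one dimension higher, have $4n-5$ parameters. The conjecture treated here, from Emerson León and Günter M. Ziegler, "Spaces of convex n-partitions", arXiv:1511.02904 (2015), says that in $\mathbb R^3$ nothing is more flexible: $\dim\mathcal C(\mathbb R^3,n)=\dim\mathcal C_{\rm reg}(\mathbb R^3,n)=4n-5$. The theorem says that this is true exactly for $2\le n\le5$ and that for large $n$ it is off by an order of magnitude. The theorem does not give the exact dimension for $n\ge 6$.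

Parts (A) and (C) are constructions (Sections 3 and 4). Part (B) is an upper bound, and it takes the rest of the notes.

## 2. Partitions, their planes, and counting parameters

**Definition (partition).** A convex $n$-partition of $\mathbb R^d$ is a labelled $n$-tuple $(P_1,\dots,P_n)$ of pairwise disjoint, non-empty, open convex sets (*cells*) whose closures cover $\mathbb R^d$. The cells are then polyhedral; we take this as known.

For instance, three open wedges around a common line form a $3$-partition of $\mathbb R^3$. The four open cones from the centre of a tetrahedron over its facets form a $4$-partition, which I will call the *tetrahedral fan*.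

**Definition (adjacency, parameters).** Cells $P_i,P_j$ are *adjacent* if $f_{ij}:=\overline{P_i}\cap\overline{P_j}$ has dimension $d-1$. Its affine hull is a hyperplane $H_{ij}=\{a_{ij}\cdot x=b_{ij}\}$, oriented so that $P_i\subseteq\{a_{ij}\cdot x<b_{ij}\}$ and normalized so that $(a_{ij},b_{ij})$ is a unit vector in $\mathbb R^{d+1}$. For adjacent $i,j$ we call $f_{ij}$ a *facet* of the partition.

**Lemma 1.** *If $i,j$ are adjacent, then $\overline{P_i}\cap\overline{P_j}\subset H_{ij}$. Each facet $\Phi$ of the polyhedron $\overline{P_i}$ is the union of those $f_{ij}$, $j$ adjacent to $i$, with $H_{ij}=\operatorname{aff}\Phi$. Hence $P_i$ is the intersection of the half-spaces $\{a_{ij}\cdot x<b_{ij}\}$ over its neighbours $j$.*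

*Proof.* Two disjoint open convex sets are separated by a hyperplane, and the intersection of their closures lies in it. If that intersection is $(d-1)$-dimensional, the hyperplane is its affine hull $H_{ij}$. Now let $x\in\Phi$. It is a limit of points outside $\overline{P_i}$, and each of these lies in one of finitely many $\overline{P_j}$, $j\ne i$, so $x\in\overline{P_j}$ for some $j\neq i$. Thus $\Phi$ is a finite union of closed convex sets $\Phi\cap\overline{P_j}$. Those of dimension less than $d-1$ are nowhere dense in $\Phi$, so the remaining ones have dense closed union, that is, they cover $\Phi$. If $\Phi\cap\overline{P_j}$ has dimension $d-1$, the hyperplane separating $P_i$ and $P_j$ is $\operatorname{aff}\Phi$. So $i,j$ are adjacent, $H_{ij}=\operatorname{aff}\Phi$, and $f_{ij}\subset\overline{P_i}\cap\operatorname{aff}\Phi=\Phi$. The last sentence holds because a full-dimensional polyhedron is the intersection of its facet half-spaces. $\square$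

So a partition is determined by its adjacency graph $G$ and the tuple $(a_{ij},b_{ij})_{ij\in E(G)}$; non-adjacent pairs carry no parameters. For fixed $G$ and labelling, the tuples that occur form a semialgebraic subset of a product of copies of $S^d$. In this way $\mathcal C(\mathbb R^d,n)$ is a finite union of semialgebraic sets, and $\dim\mathcal C(\mathbb R^d,n)$ is the maximum of their dimensions.

We use three textbook facts about semialgebraic sets. The dimension of a finite union is the maximum of the dimensions. An injective semialgebraic map preserves dimension. If all fibres of a surjective semialgebraic map $A\to B$ have dimension $\le k$ (respectively $\ge k$), then $\dim A\le\dim B+k$ (respectively $\ge$). One consequence is immediate: there are at most $\binom n2$ hyperplanes with $d$ parameters each, so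
$$\dim\mathcal C(\mathbb R^d,n)\le d\binom n2.\tag{1}$$

**Definition (regular).** A partition is *regular* if it is obtained by projecting the facets of a convex polyhedron in $\mathbb R^{d+1}$ to $\mathbb R^d$, that is, if it is a weighted Voronoi (power) diagram.

For example, take affine functions $\ell_1,\dots,\ell_n$ on $\mathbb R^3$ such that each is the strict maximum somewhere, and let $P_i$ be the set where $\ell_i$ is the strict maximum. There are $4n$ coefficients; adding a common affine function ($4$ parameters) or scaling by a common positive factor ($1$ parameter) changes nothing. This heuristic count gives $4n-5$.

Two results are known, and we use them without proof: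

* **(i)** For $n\ge3$, $\dim\mathcal C(\mathbb R^2,n)=4n-7$.
* **(ii)** For $d\ge2$, $n\ge2$, $\mathcal C_{\rm reg}(\mathbb R^d,n)$ is semialgebraic of dimension $(d+1)(n-1)-1$.

By (ii), $\dim\mathcal C_{\rm reg}(\mathbb R^3,n)=4n-5$, so $\dim\mathcal C(\mathbb R^3,n)\ge4n-5$ for all $n\ge 2$.

**Two and three cells by hand.** For $n=2$ the partition is two half-spaces: one plane, $3=4\cdot2-5$ parameters. For $n=3$, if there are at most two distinct planes, we have at most $6$ parameters. Otherwise $H_{12},H_{13},H_{23}$ exist and are distinct, so $P_1$ is a slab or a wedge. If it were a slab, $P_2$ and $P_3$ would lie beyond its two opposite sides and could not be adjacent. So it is a wedge. By Lemma 1 its two facets are $f_{12}$ and $f_{13}$, so its edge line $L$ lies in $\overline{P_2}\cap\overline{P_3}\subset H_{23}$. A line has $4$ parameters, and three planes through it have one each: $7=4\cdot 3-5$. The tetrahedral fan has an apex ($3$) and four ray directions ($8$): $11=4\cdot4-5$. So the small cases agree with the conjecture.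

## 3. Tilting the vertical edges of a prism: $\dim\ge 5n-10$

**Prisms fall one short.** A natural way to build partitions of $\mathbb R^3$ is from planar ones. Put one cell $P_0$ below a plane, and above that plane put the prisms over a planar partition with $m=n-1\geq 3$ cells. By (i) the planar partition has $4m-7$ parameters; the direction of the prisms has $2$ and the plane has $3$. The total is $4(n-1)-2=4n-6$, one less than $4n-5$.

The waste is visible: over each planar vertex $x_p$ stands a vertical edge of the partition, and all these edges share one direction. Suppose instead that the edge over $x_p$ has its own velocity $\xi_p\in\mathbb R^2$, so that at height $t$ the vertex is at $x_p+t\xi_p$. The wall over a planar edge $pq$ must be planar. This costs one equation $\det(x_p-x_q,\xi_p-\xi_q)=0$ for each bounded edge. For fixed $x$ the equations are *linear* in $\xi$, with $2v$ unknowns and $e$ equations, where $v,e$ are the numbers of vertices and bounded edges. In a trivalent pattern with three rays, $2v-e=m-1$, and this grows with $m$.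

One difficulty remains. The picture at height $t$ must be a good partition for *all* $t>0$, and as $t\to\infty$ it looks, after rescaling, like the configuration $\xi$ itself. So we do not start from prisms ($\xi$ constant) but from $\xi=x$, where the slices are expanding copies of one pattern.

**Step 1 (a planar pattern).** *We build a planar partition with many vertices and strictly convex corners.* Let $m\ge4$. Start with three rays from a point, all angles $<\pi$: $3$ cells, $1$ vertex. Repeatedly replace a vertex $w$ with edge directions $\epsilon_1,\epsilon_2,\epsilon_3$ by the small triangle with corners $w+\eta\epsilon_i$. The triangle contains $w$ because the angles at $w$ are $<\pi$. At the new vertex $w+\eta\epsilon_1$ one angle is a triangle angle, and each of the other two is $\pi$ minus a base angle of a triangle with corners $w,w+\eta\epsilon_1,w+\eta\epsilon_j$; all are in $(0,\pi)$. Old cells lose a corner and stay convex, and the ray directions do not change. Each move adds $1$ cell, $2$ vertices and $3$ bounded edges. So we get a convex partition with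
$$m\text{ cells},\qquad v=2m-5\text{ vertices},\qquad e=3m-9\text{ bounded edges},\qquad 3\text{ rays},$$
with all vertices trivalent, all angles at vertices $<\pi$, and consecutive rays at angles in $(0,\pi)$. Let $x^0\in(\mathbb R^2)^v$ be its vertices and $\rho^0\in(S^1)^3$ its ray directions.

**Step 2 (stability).** *We show that all nearby data $(x,\rho)$ give a partition with the same pattern.* Go around a cell with the cell on the left. At every corner the direction turns left by an angle in $(0,\pi)$; the total turning is $2\pi$ for a bounded cell and lies in $(0,\pi)$ for an unbounded one. After a small perturbation, single turns stay in $(0,\pi)$; the total for a bounded cell is a multiple of $2\pi$, hence still $2\pi$; the total for an unbounded cell is still in $(0,\pi)$. So the perturbed chain bounds a strictly convex region, the intersection of the open half-planes to the left of its edges. Call it $\mathrm{cell}_i(x,\rho)$. The recession cone of an unbounded cell is the sector spanned by its two rays.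

These cells tile. Consider $\sum_i 1_{\mathrm{cell}_i}$ off the edges. Each edge borders exactly two cells, on opposite sides, so crossing it does not change the sum; this also holds where several edges overlap along a line. Removing from the plane the finitely many vertices and transversal crossing points of edges does not disconnect it, so the sum is constant off the edges. A far point in a direction strictly between two consecutive rays lies in exactly one cell, because that direction is interior to exactly one recession cone and outside the others. So the constant is $1$. The cells are open, so two of them cannot meet (they would meet off the edges), and their closures cover. Fix open balls $\mathfrak B\ni x^0$ and $\mathfrak B'\ni\rho^0$ for which all this holds.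

**Step 3 (lifting to $\mathbb R^3$).** *We turn a pair of planar configurations into a partition of space.* Write points of $\mathbb R^3$ as $(y,t)$ with $y\in\mathbb R^2$. Let $\Theta$ be the set of $(x,\xi,\rho)\in\mathfrak B\times\mathfrak B\times\mathfrak B'$ with
$$\det(x_p-x_q,\ \xi_p-\xi_q)=0\quad\text{for every bounded edge }pq.\tag{2}$$
For $t\ge0$ the point $c_t:=(x+t\xi)/(1+t)$ lies in $\mathfrak B$, because a ball is convex. Put $P_0=\{t<0\}$ and
$$P_i=\{(y,t):\ t>0,\ y\in(1+t)\,\mathrm{cell}_i(c_t,\rho)\},\qquad 1\le i\le m.$$
At height $t$ the vertices of the slice are $x_p+t\xi_p$. By (2), the edge vector $x_p-x_q+t(\xi_p-\xi_q)$ is a multiple of $x_p-x_q\ne0$. It never vanishes since $c_t\in\mathfrak B$, so by continuity it is a positive multiple. Hence the edge $pq$ sweeps out part of the fixed plane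
$$\nu\cdot(y-x_p-t\xi_p)=0,\qquad \nu\perp x_p-x_q .$$
A ray at $p$ with direction $\rho_s$ sweeps out part of the plane with the same equation and $\nu\perp\rho_s$. Each slice of $P_i$ is the intersection of the half-planes at its edge lines, and these are slices of fixed half-spaces. So $P_i$ is the intersection of $\{t>0\}$ with finitely many open half-spaces, and it is convex. By Step 2 the slices tile every level $t>0$, so $(P_0,\dots,P_m)$ is an $n$-partition with $n=m+1$. Its adjacency graph is always the same: $P_0$ is adjacent to all, and $P_i,P_j$ are adjacent iff the planar cells share an edge. (In a trivalent pattern, cells that do not share an edge have disjoint closures.)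

**Step 4 (counting).** *We compute the dimension of the family.* For each $x\in\mathfrak B$, (2) is a system of $e$ linear equations in $\xi\in\mathbb R^{2v}$, and $\xi=x$ is a solution in $\mathfrak B$. So the admissible $\xi$ form a non-empty open subset of a linear space of dimension $\ge2v-e$, and
$$\dim\Theta\ \ge\ 2v+(2v-e)+3=4(2m-5)-(3m-9)+3=5m-8 .$$
Apply also the shears $(y,t)\mapsto(y,t+s_1y_1+s_2y_2+s_3)$, $s\in\mathbb R^3$. From the plane tuple we recover $s$, because $H_{01}$ is the image of $\{t=0\}$. After undoing the shear, the planes of the edges at $p$ meet exactly in the line $\{(x_p+t\xi_p,t)\}$, so we recover $x$ and $\xi$. Then each ray plane gives its direction $\rho_s$ up to sign, and the sign is fixed by $\mathfrak B'$. So the semialgebraic map from $\Theta\times\mathbb R^3$ to plane tuples with this fixed graph is injective, and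
$$\dim\mathcal C(\mathbb R^3,n)\ \ge\ 5m-8+3=5(n-1)-5=5n-10 .$$
Since $5n-10-(4n-5)=n-5$, this exceeds $4n-5$ for every $n\ge6$. Part (A) is proved. $\blacksquare$

For $n=6$: $m=5$, $v=5$, $e=6$. The count is $10$ for $x$, at least $10-6=4$ for $\xi$, $3$ for the rays and $3$ for the floor: $20>19$. The solutions $\xi_p=\lambda x_p+\text{const}$ account for only $3$ of those $4$ dimensions.

## 4. Convex caps along a stack of slabs: quadratic growth

The partitions of Section 3 have $e+3=3m-6$ adjacent pairs among $P_1,\dots,P_m$, and $m$ pairs with $P_0$, so $4n-10$ in total. At most three parameters per plane means that this family can only give linear growth. For quadratic growth we need quadratically many adjacent pairs, each with a free parameter of its own.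

A *pencil* provides this. In a plane with coordinates $(x,z)$ let $h=z-1$, $q_1=c-x$ and $q_2=q_1+\mu h$ with $\mu>0$. The set $\{q_1<0,\ q_2<0\}$ is convex, with boundary line $q_1=0$ below the level $z=1$ and $q_2=0$ above it, since $q_2>q_1$ exactly when $h>0$. The bend lies on $h=0$ for *every* $\mu$. So a convex cap can run past many slabs, change its plane at each slab boundary, and gain one free parameter each time. With $r$ caps and $k$ slabs this gives about $rk$ parameters.

**Step 1 (base configuration).** *We place $r$ disjoint caps at the vertical edges of a prism.* Let $u_a=(\cos\frac{2\pi a}r,\sin\frac{2\pi a}r)$, $a\in\mathbb Z_r$. Write $x\in\mathbb R^3$ with horizontal part $\bar x$ and height $z$. Let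
$$Q^0=\{g^0_s<0,\ s=1,\dots,r+2\}=\operatorname{int}\operatorname{conv}\{u_a\}\times(0,k),$$
with one affine function $g_s^0$ for each side, for the bottom and for the top. Put $h_i^0=z-i$ for $1\le i\le k-1$, $c_0=\frac12(1+\cos^2\frac\pi r)$, and
$$q^0_{a,1}=c_0-u_a\cdot\bar x,\qquad q^0_{a,i+1}=q^0_{a,i}+\mu^0h^0_i,$$
where $\mu^0>0$ is so small that $c_0+\mu^0k^2<1$. Thus $q^0_{a,i}=\psi_i(z)-u_a\cdot\bar x$ with $\psi_i(z)=c_0+\mu^0\sum_{l<i}(z-l)$, and $\psi:=\max_i\psi_i$ takes values in $[c_0,1)$ on $[0,k]$.

We claim that the sets $K_a^0=\{x\in\overline{Q^0}:q^0_{a,j}\le0\ \forall j\}$ are pairwise disjoint. On $K_a^0$ we have $u_a\cdot\bar x\ge c_0$. On the polygon $\operatorname{conv}\{u_b\}$, the midpoints of the two edges at $u_a$ have $u_a\cdot\bar x=\frac12(1+\cos\frac{2\pi}r)=\cos^2\frac\pi r<c_0$, and the other vertices have $u_a\cdot u_b\le\cos\frac{2\pi}r\le\cos^2\frac\pi r<c_0$. So the half-plane cuts off a triangle with vertices $u_a$ and $(1-s)u_a+su_{a\pm1}$, with $0<s<\frac12$. At each vertex of this triangle, $u_a\cdot\bar x>u_b\cdot\bar x$ for all $b\ne a$. This is clear at $u_a$. At $\bar x=(1-s)u_a+su_{a+1}$ put $c=\cos\frac{2\pi}r$; then $u_a\cdot\bar x=1-s+sc$. For $b=a+1$ we have $u_b\cdot\bar x=(1-s)c+s$, and the difference is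 $(1-2s)(1-c)>0$. For other $b$ we have $u_b\cdot\bar x\le c$, and the difference is at least $(1-s)(1-c)>0$. The case of $u_{a-1}$ is symmetric. By linearity $u_a\cdot\bar x>u_b\cdot\bar x$ on the whole triangle, so the triangles for different $a$ are disjoint, and so are the $K_a^0$.

**Step 2 (parameters).** *We say what varies.* Take affine functions $g_s,h_i,q_{a,1}$ near the base ones, each with coefficient vector of the same norm as its base function ($3$ parameters each), and real numbers $\mu_{a,i}$ near $\mu^0$. Define $q_{a,i+1}=q_{a,i}+\mu_{a,i}h_i$ for $1\le i\le k-1$. The number of parameters is
$$3(r+2)+3(k-1)+3r+r(k-1)=rk+3k+5r+3.$$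

**Step 3 (cells).** *We name the $n$ cells.* Let $Q=\{g_s<0\ \forall s\}$ and
$$\begin{aligned}R_s&=\{g_1<0,\dots,g_{s-1}<0,\ g_s>0\},&&1\le s\le r+2,\\ S_a&=Q\cap\textstyle\bigcap_j\{q_{a,j}<0\},&&a\in\mathbb Z_r,\\ C_i&=Q\cap\{h_{i-1}>0>h_i\}\cap\textstyle\bigcap_a\{q_{a,i}>0\},&&1\le i\le k,\end{aligned}$$
where conditions involving $h_0$ or $h_k$ are omitted. All are open and convex, and there are $(r+2)+r+k=n$ of them.

**Step 4 (they form a partition).** *We check that, for small perturbations, every point off finitely many planes lies in exactly one cell.* Off the planes $g_s=0$, a point is in $Q$ or in exactly one $R_s$, according to the first $s$ with $g_s>0$.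

For small perturbations $\overline Q$ stays in a fixed ball. Otherwise there would be perturbations tending to zero and points $x_\nu$ of the corresponding sets $\overline{Q_\nu}$ with $|x_\nu|\to\infty$; dividing the inequalities by $|x_\nu|$ and passing to the limit would give a nonzero recession direction of the bounded set $\overline{Q^0}$. In that ball $h_i-h_{i+1}$ is close to $1$, so $h_1>h_2>\dots>h_{k-1}$. Hence, up to boundaries, $Q$ is partitioned by the sets $L_i=Q\cap\{h_{i-1}>0>h_i\}$, and on $L_i$ we have $h_l>0$ for $l<i$ and $h_l<0$ for $l\ge i$. From
$$q_{a,j}-q_{a,i}=\sum_{l=i}^{j-1}\mu_{a,l}h_l\ \ (j>i),\qquad q_{a,i}-q_{a,j}=\sum_{l=j}^{i-1}\mu_{a,l}h_l\ \ (j<i)$$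
we get $\max_jq_{a,j}=q_{a,i}$ on $L_i$, so $S_a\cap L_i=L_i\cap\{q_{a,i}<0\}$.

The sets $K_a=\{x\in\overline Q:q_{a,j}\le0\ \forall j\}\supseteq S_a$ are pairwise disjoint for small perturbations: otherwise common points for perturbations tending to zero would accumulate at a point of $K_a^0\cap K_b^0$. So a point of $L_i$ off the planes $q_{a,i}=0$ either has all $q_{a,i}>0$ and lies in $C_i$, or lies in exactly one $S_a$. The complement of finitely many planes is dense, so the closures cover.

**Step 5 (all planes can be read off).** *We show that the labelled partition determines all parameters.* At each base point listed below, exactly one of the functions in the definitions of the two cells named vanishes, and all the other inequalities are strict. So the contact is $2$-dimensional and persists under small perturbation.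

* $S_a|C_i$ along $q_{a,i}=0$: the point $\bar x=\psi_i(z)u_a$, $z=i-\frac12$. Here $\psi_i(z)=\psi(z)\in[c_0,1)$, so the point is in $Q^0$. Also $q_{a,j}^0<q_{a,i}^0=0$ for $j\ne i$, and $q^0_{b,i}>0$ for $b\ne a$ because $u_b\cdot\bar x<u_a\cdot\bar x$.
* $C_i|C_{i+1}$ along $h_i=0$: the point $(0,0,i)$, where $q^0_{a,i}=q^0_{a,i+1}=\psi_i(i)\ge c_0>0$.
* $R_s|C_1$ along a vertical side: the midpoint of the polygon edge at height $\frac12$. For all $b$ it has $u_b\cdot\bar x\le\cos^2\frac\pi r<c_0$, so $q^0_{b,1}>0$; also $h_1^0=-\frac12<0$.
* $R_s|C_1$ at the bottom and $R_s|C_k$ at the top: the points $(0,0,0)$ and $(0,0,k)$, where $q^0_{a,1}=c_0>0$, respectively $q^0_{a,k}=\psi_k(k)\geq c_0>0$.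

In particular every cell is non-empty. The partition determines the planes of all $g_s,h_i,q_{a,i}$. By normalization it determines the functions $g_s,h_i,q_{a,1}$. Since $q_{a,i}$ and $h_i$ are linearly independent (the base normal of $q_{a,i}$ has horizontal part $-u_a\ne0$), the plane of $q_{a,i}+\mu_{a,i}h_i$ determines $\mu_{a,i}$; so we recover $\mu_{a,1},\mu_{a,2},\dots$ successively. The parametrization is injective. Only finitely many adjacency graphs occur, each on a semialgebraic set of parameters, and one of these sets has full dimension. Hence $\dim\mathcal C(\mathbb R^3,n)\ge rk+3k+5r+3$.

**Step 6 (optimizing $r$ and $k$).** *We derive the quadratic bounds.* Let $n\ge12$, $N=n-2\ge10$, and let $r=\frac N4+\delta$ be a nearest integer to $\frac N4$ (round $2.5$ up), $|\delta|\le\frac12$. Then $r\ge3$ and $k:=N-2r=\frac N2-2\delta\ge\frac N2-1\ge4$. Since $rN-2r^2=\frac{N^2}8-2\delta^2$,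
$$rk+3k+5r+3=rN-2r^2+3N-r+3\ \ge\ \frac{N^2}8-\frac12+3N-\frac N4-\frac12+3=\frac{n^2}8+\frac{9n}4-3 .$$
The upper bound is (1) with $d=3$. For fixed $d\ge3$, the map $(P_i)\mapsto(P_i\times\mathbb R^{d-3})$ is injective and keeps the graph, so $\dim\mathcal C(\mathbb R^d,n)\ge\dim\mathcal C(\mathbb R^3,n)$. With (1) this gives $\Theta(n^2)$. By (ii) the regular dimension is $(d+1)(n-1)-1$. Part (C) is proved. $\blacksquare$

## 5. Local fans, ridge points, and derived planes

From here on we prove (B). By (ii) only the upper bound $\dim\mathcal C(\mathbb R^3,n)\le4n-5$ for $2\le n\le5$ is needed.

**Definition (local fan, vertex).** For $x\in\mathbb R^3$ and each cell with $x\in\overline{P_i}$ let $T_i$ be the open tangent cone of $P_i$ at $x$. Since cells are polyhedral, $P_i$ equals $x+T_i$ near $x$, and always $P_i\subset x+T_i$. The $T_i$ are disjoint open convex cones whose closures cover; they form the *local fan* at $x$. The point $x$ is a *vertex* if no nonzero translation direction leaves all $T_i$ invariant.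

In the tetrahedral fan the apex is a vertex. For three wedges around a line there is no vertex, since the local fan at a point of the line is invariant along the line.

*There are finitely many vertices.* Each $T_i$ is the intersection of the half-spaces at those facet planes of $P_i$ that contain $x$. A direction common to all planes $H_{ij}$ through $x$ would leave all $T_i$ invariant. So a vertex $x$ is the intersection of the planes through it, and there are only finitely many planes.

*Extreme points are vertices.* If the local fan at $x$ is invariant along $v$, then so are $T_i$ and $\overline{T_i}\cap\overline{T_j}$, so $x$ is not an extreme point of $\overline{P_i}$ or of $f_{ij}$. Hence a vertex of a polyhedron $\overline{P_i}$ or of a polygon $f_{ij}$ is a vertex in our sense.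

**Definition (ridge point).** A *ridge point* is a non-vertex point of the relative boundary of a facet $f_{ij}$.

At a ridge point the local fan is invariant along exactly one line direction. If it were invariant along a plane, it would consist of two half-spaces (or a single cell), and the point would be in the relative interior of the facet. Modulo that line, the fan is a partition of a plane into convex sectors. There are at least three sectors, because one or two sectors would have more invariance. So at least three cells are arranged cyclically around the line, each once, with angles $\le\pi$; consecutive ones are adjacent, and all their separating planes contain the line, the *ridge line*. At least two of these planes are distinct. So every ridge line is the intersection of two non-parallel planes $H_{ij}$, and there are only finitely many ridge lines. An edge of a polygon $f_{ij}$ lies on a ridge line, since all but finitely many of its points are ridge points.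

If $\overline{P_i}$ contains a line of direction $v$, then $P_i+\mathbb Rv=P_i$. Partitions with a common such direction are harmless:

**Lemma 2.** *For $n\ge3$, the partitions all of whose cells are invariant under a common direction $v$ form a set of dimension $\le2+(4n-7)=4n-5$.*

*Proof.* Choose $v$ ($2$ parameters), then a partition of $v^\perp\cong\mathbb R^2$, and use (i). $\square$

Let $F$ be the number of *distinct* planes among the $H_{ij}$. A plane is given by an affine function, a nonzero vector $h\in\mathbb R^4$ up to scaling. The functions vanishing on a given line form a $2$-dimensional space (a pencil of planes).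

**Lemma 3 (counting principle).** *Suppose the $F$ distinct planes can be ordered so that all but $\sigma$ of them (the "picks") contain the intersection line of two specified distinct, non-parallel earlier planes ("derived planes"). The set of $F$-tuples obeying a given pattern of this kind has dimension $\le3\sigma+(F-\sigma)=F+2\sigma$, and there are finitely many patterns.*

*Proof.* A pick has $3$ parameters; a derived plane lies in a pencil that is already fixed, so it has at most one. $\square$

For three wedges around a line: two picks, one derived plane, $F+2\sigma=3+4=7$, which is correct.

## 6. Sweeping space from below: at most $n-1$ picks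

**Lemma 4.** *For $n\le5$, every $n$-partition of $\mathbb R^3$ admits an ordering as in Lemma 3 with $\sigma\le n-1$. Hence the $n$-partitions with a given $F$ form a set of dimension $\le F+2(n-1)$.*

The proof sweeps a horizontal plane upwards, and each pick is paid for by a cell. A plane is called *known* once it has been picked or derived.

**Step 1 (set-up).** *We choose the sweep direction and account for cells by where they begin.* Choose a linear coordinate $z$ so that no $H_{ij}$ is horizontal, no intersection line of two non-parallel planes is horizontal, and different vertices have different $z$. If $z$ is bounded below on a facet or a closed cell, the minimum is attained on a face of it. This face cannot be $2$-dimensional (it would lie in a horizontal plane $H_{ij}$) or an edge (it would lie in a horizontal intersection line), so it is a single point, which is a vertex. The same holds for maxima. Hence, if $z$ is unbounded below on a facet or cell, its range is an interval that reaches from $-\infty$ at least to some vertex level or to $+\infty$, and the facet or cell meets every level below all vertices.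

Fix a level $z=-M$ below all vertices. Let $m_0$ be the number of cells meeting it, and for a vertex $p$ let $b_p$ be the number of cells with minimum at $p$. Then
$$m_0+\sum_pb_p=n.\tag{3}$$

*Slices.* The slice at a level without vertices is a convex partition $\Pi$ of the plane: the planes $H_{ij}$ cut the level in lines, and off these lines every point lies in a cell. Only finitely many points of the level lie on ridge lines, so a general point of an edge of $\Pi$ has a local fan of two half-spaces, and the edge lies in some facet $f_{ij}$. By a vertex of $\Pi$ we mean a point where at least three sectors meet; its edges are the pieces of the skeleton between vertices. A vertex of $\Pi$ lies on a ridge line, and the planes of all its edges contain that ridge line. All angles are $\le\pi$. An edge is called known if its plane is known.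

**Step 2 (planar sweep).** *We bound the picks needed in one slice.* Let $\Pi$ have $m$ cells, and let $y$ be a linear coordinate in the slice for which no edge is horizontal. An unbounded edge has an *end* (a full line has two). Suppose the lines of all $D$ downward ends are known. Process the vertices by increasing $y$. At a vertex $w$ at least one edge goes down, since angles are $\le\pi$. All down edges are known: each is a downward end or starts at a vertex already processed. If two distinct known lines pass through $w$, then all edges at $w$ are derived, because their planes contain the ridge line through $w$. Otherwise there is exactly one down edge, hence at least two up edges, of which at most one is on the known line; so some up edge is unknown. Pick one unknown up edge; the other edges at $w$ become derived. Charge the pick to a cell between two consecutive up edges at $w$; the point $w$ is the unique lowest point of this cell, so no cell is charged twice. Cells unbounded below are never charged. There are $D+1$ of them, because a low line $y=\text{const}$ is cut by the downward ends into $D+1$ intervals belonging to distinct convex cells. So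
$$\#\text{picks}\ \le\ m-(D+1).\tag{4}$$
At the end all edges of $\Pi$ are known, since each has a lower endpoint or is a downward end.

**Step 3 (initial level).** *We start the sweep at $z=-M$.* Pick the at most $D$ planes of the downward ends, then sweep. At most $D+m_0-(D+1)=m_0-1$ picks make all planes of facets meeting this level known.

**Step 4 (what is new at a vertex $p$).** *We reduce the passage through $p$ to a planar question.* Process the vertices by increasing $z$. Slice the local fan at $p$ at relative height $+1$. This is a planar partition $\Pi_p$ with skeleton $X$, and Step 2 applies to it, because the fan is itself a partition whose only vertex is its apex. Consider an edge of $\Pi_p$, the slice of a $2$-dimensional cone $K=\overline{T_i}\cap\overline{T_j}$.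

If the edge is unbounded, $K$ contains a nonzero horizontal direction. Boundary rays of $K$ lie on ridge lines, which are not horizontal, so this direction is in the relative interior of $K$, and $K$ contains directions of negative height. So $f_{ij}$ has points below $p$; it either meets $z=-M$ or has its minimum at an earlier vertex, and its plane is already known. If the edge is bounded, then $K\setminus0$ lies above $p$ and $f_{ij}$ has its minimum at $p$; conversely, facets with minimum at $p$ give bounded edges. In the same way the bounded cells of $\Pi_p$ are the cells with minimum at $p$, so there are $b:=b_p$ of them. Let $u$ be the number of unbounded cells; then $u+b\le n\le5$. Moreover, distinct lines of $\Pi_p$ are never parallel, since distinct planes through $p$ meet in a non-horizontal line.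

**Claim.** *At most $b$ picks are needed to make all edges of $\Pi_p$ known.*

Given the claim, Step 3 and (3) give at most $m_0-1+\sum_pb_p=n-1$ picks, and every facet has been treated: it meets $z=-M$ or has its minimum at a vertex. So the claim proves Lemma 4.

*An example.* Take the tetrahedral fan with rays $v_1,v_2,v_3$ pointing up and $v_4$ down. At $z=-M$ we see three rays from a point: $m_0=3$, two picks and one derived plane. At the apex, $\Pi_p$ is a triangle with a ray attached to each corner: $u=3$, $b=1$. The rays are known; pick one side, and the other two are derived. Total $\sigma=3=n-1$.

**Step 5 (shape of $\Pi_p$).** *We collect what the absence of parallels gives.* We may assume $X\ne\emptyset$. A cell is not a strip. So each unbounded cell has a connected boundary line with exactly two ends on it; it is a half-plane or has a corner with angle $<\pi$. Each end borders two distinct unbounded cells, so *there are exactly $u$ ends*.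

*If $b\ge1$, then $u\ge3$.* Bounded cells alone do not cover, so $u\ge1$. If $u=1$, the closure of the unbounded cell is convex and contains the complement of a bounded set, so it is the plane and $X=\emptyset$. If $u=2$, the two recession cones cover all directions and neither is the plane, so both are half-planes and both cells are half-planes. Their boundary lines are parallel, hence equal, and $b=0$.

**Step 6 ($b=0$: no picks).** *We show by an angle count that everything is derived from the unbounded edges.* Derive everything derivable, and suppose that unknown edges remain. They are bounded. Let $U_0$ be a connected component of their union. A cycle in $X$ would enclose a bounded cell, so $U_0$ is a tree with at least one edge. At a vertex $w$ of $U_0$ let $\delta_w\ge1$ and $\kappa_w$ be the numbers of unknown and known edges. The known edges at $w$ lie on a single line, for otherwise all edges at $w$ would be derived; so $\kappa_w\le2$. Let $\tau$ be the number of vertices with $\kappa=1$, let $\ell$ be the number with $\kappa=2$ and unknown edges on only one side of the known line, and let $\chi$ be the number with $\kappa=2$ and unknown edges on both sides. A leaf of $U_0$ has $\delta=1$ and total degree at least $3$, so $\kappa=2$ and it is counted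 in $\ell$. Hence $\ell\ge2$.

*Few cells touch $U_0$.* Walk once around the tree $U_0$. The walk is interrupted by known edges at one place for each $\tau$- and each $\ell$-vertex and at two places for each $\chi$-vertex, so at $q=\tau+\ell+2\chi\geq 1$ places. Between two interruptions the walk stays in one cell. So at most $q$ cells have a side on $U_0$.

*They must do much turning.* Call $\pi$ minus an angle its exterior angle; it is $\ge0$. Summing over all angles at $w$ gives $(\delta_w+\kappa_w)\pi-2\pi$. Since $\sum_w(\delta_w-2)=-2$ for a tree, the total over the vertices of $U_0$ is $(\tau+2\ell+2\chi-2)\pi$. An angle bounded by an unknown edge belongs to a cell with a side on $U_0$. The only angles bounded by two known edges are the flat ones at $\ell$-vertices, with exterior angle $0$. So the total is the sum of certain exterior angles of at most $q$ cells.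

*Each cell can turn by less than $\pi$.* All cells are unbounded. The sum of all exterior angles of a cell is $0$ for a half-plane; otherwise it is $\pi$ minus the angle between its two end directions, and this angle is not $0$, because otherwise two distinct lines would be parallel. So each sum is $<\pi$.

Therefore $\tau+2\ell+2\chi-2<q=\tau+\ell+2\chi$, that is, $\ell<2$: a contradiction. No picks are needed.

**Step 7 ($u=3$).** *We use the planar sweep.* There are three ends, all known. Replacing $y$ by $-y$ if necessary, $D\ge2$, and (4) gives at most $(3+b)-3=b$ picks.

**Step 8 ($u=4$, $b=1$).** *This is the last case with $b\ge1$, $u\ge3$, $u+b\le5$.* There are four ends. If some generic $y$ has $D\ge3$, then (4) gives at most $5-4=1$ pick. Otherwise, using $y$ and $-y$, every generic $y$ has exactly two downward ends. The four end directions are distinct, because equal directions would give parallel, hence equal, lines and overlapping rays. Rotate $y$: when one end direction leaves the lower half-plane, another must enter, and it must be the opposite one. So the directions form two antipodal pairs, and each pair lies on one line, since there are no distinct parallels. In cyclic order the ends are $r_1,r_3\subset\lambda_1$ and $r_2,r_4\subset\lambda_2$.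 Let $g=\lambda_1\cap\lambda_2$. Both lines are known. The unbounded cell between consecutive ends has edges on $\lambda_1$ and on $\lambda_2$, so it lies in the corresponding open quadrant $A$; call it $C_A$. Let $\Delta$ be the bounded cell.

Two unbounded cells share edges only on $\lambda_1\cup\lambda_2$, because they lie in different quadrants. So every edge not on $\lambda_1\cup\lambda_2$ separates $\Delta$ from some $C_A$, and for each $A$ these edges lie on one line $\ell_A$, since $\Delta$ and $C_A$ are convex and disjoint. Let $S=\{A:C_A\ne A\}$; exactly the quadrants in $S$ have such edges.

If $A\notin S$, then $C_A=A$ and $\Delta\cap A=\emptyset$. If $A\in S$, then $C_A$ is the part of $A$ on one side of $\ell_A$. It contains both ends of $A$ in its boundary, and $\ell_A$ is not parallel to $\lambda_1$ or $\lambda_2$, so $C_A$ is $A$ minus a closed triangle with vertices $g$ and one point $\ne g$ on each boundary half-line of $A$. The open triangle is not met by any unbounded cell, so it lies in $\Delta$.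

*Neighbouring quadrants in $S$ are linked.* Let $A,A'\in S$ share the half-line $\lambda$, with triangle corners $w,w'\in\lambda$. Suppose $w$ is farther from $g$ than $w'$. Join two points of the open triangles close to a point of $\lambda$ between $g$ and $w'$: by convexity $\Delta$ contains a point of $\lambda$ between $g$ and $w'$. Since $w\in\overline\Delta$, $\Delta$ contains the open segment from that point to $w$. But the points of $\lambda$ between $w'$ and $w$ lie in $\overline{C_{A'}}$, which does not meet the open set $\Delta$: a contradiction. By symmetry $w=w'$. So $\ell_A$ and $\ell_{A'}$ meet $\lambda$ at the same point, and each of them is derived from the other together with the known line.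

*$S$ is cyclically connected.* The only other possibility is that $S$ consists of two opposite quadrants. Let $A$ be a quadrant between them. Then $\overline\Delta$ contains a point $\ne g$ on each boundary half-line of $A$, so by convexity it meets the open set $A$, and so does $\Delta$. This contradicts $\Delta\cap A=\emptyset$.

Hence one pick of some $\ell_A$ (none, if some $\ell_A$ with $A\in S$ is already known) makes all edges known. The claim and Lemma 4 are proved. $\square$

## 7. Where the count $F+2(n-1)$ is too large

The bound of Lemma 4 is at most $4n-5$ exactly when $F\le2n-3$. For $n=2$, $F=1$ gives $3$. For $n=3$, $F\le3$ gives at most $7$. For $n=4$, $F\le5$ gives at most $11$. For $n=5$, $F\le7$ gives at most $15$. All these are fine.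

The count fails first for $n=4$, $F=6$: it gives $12$, and the tetrahedral fan with its $11$ parameters shows why. In the example after the claim, the third side of the triangle was "derived" and charged one parameter. In fact its plane must contain *two* ridge lines, through both of its corners, so it is determined. The sweep misses such cyclic relations. Two cases remain:
$$n=4,\ F=6\qquad\text{and}\qquad n=5,\ F\ge8.$$

Here many planes force one cell to face all the others along different planes, and around that cell the cyclic relations can be written down. If $n=4$ and $F=6$, every cell has three distinct facet planes. If $n=5$ and $F\ge8$: each plane is a facet plane of at least two cells, so the numbers of facet planes of the five cells sum to at least $16$, and some cell has four. Call such a cell $P_0$ and the others $P_1,\dots,P_{n-1}$. All are adjacent to $P_0$, with distinct planes $H_{0i}=\{f_i=0\}$. By Lemma 1, $\overline{P_0}\cap\overline{P_i}=\overline{P_0}\cap H_{0i}$ is the whole $i$-th facet of $P_0$. Therefore: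

**(a)** *For $x\in\partial P_0$, $x\in\overline{P_l}$ if and only if $x$ lies in facet $l$ of $P_0$.*

If $\overline{P_0}$ contains a line of direction $v$, then so does every facet of $P_0$, hence every $\overline{P_i}$. All cells are $v$-invariant, and Lemma 2 gives dimension $\le4n-5$. So from now on **$P_0$ is pointed**, that is, $\overline{P_0}$ contains no line; then every non-empty face of $\overline{P_0}$ contains a vertex.

**(b) Edges.** *If facets $i,j$ of $P_0$ share an edge, then $i,j$ are adjacent and $H_{ij}$ contains the edge.* By (a), exactly the cells $0,i,j$ meet along its relative interior, and all but finitely many of its points are ridge points, with ridge line the edge line. So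
$$h_{ij}=\alpha_{ij}f_i-\beta_{ij}f_j,$$
with one free parameter. Call the pair $ij$ *degenerate* if $\alpha_{ij}\beta_{ij}=0$, that is, $H_{ij}\in\{H_{0i},H_{0j}\}$. A degenerate pair has no free parameter and gives no new plane.

**(c) Simple vertices.** *If a vertex $p$ of $P_0$ lies in exactly three facets $i,j,k$, then*
$$\alpha_{ij}\alpha_{jk}\alpha_{ki}=\beta_{ij}\beta_{jk}\beta_{ki}.\tag{5}$$
*Consequently, if two of the pairs $ij,jk,ki$ are nondegenerate, so is the third, and it is determined by the other two. So $0$, $1$ or $3$ of the three pairs are nondegenerate.*

*Proof.* By (a) the local fan at $p$ consists of exactly four cells $0,i,j,k$. Cut it with a small sphere around $p$. Each cone is convex and lies in an open half-space, so its trace is an open disc; hence the skeleton is a connected graph on the sphere with $4$ faces. The face of $P_0$ is a triangle. By (b) three cells meet at each of its corners, so the corners have degree $3$. By (a) no other graph vertex lies on its boundary. All other graph vertices have degree at least $3$. Euler's formula $V-E+4=2$ gives $\sum\deg=2E=2V+4\ge3V$, so $V\le4$. $V=3$ would give $9=10$. So $V=4$, and the fourth vertex has degree $12-9=3$. The cell $0$ is not present there, and each cell takes up at most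 one sector at a graph vertex, so it is surrounded by $i,j,k$. Hence $H_{ij},H_{jk},H_{ki}$ contain a common line through $p$, so $h_{ij},h_{jk},h_{ki}$ lie in a $2$-dimensional space and are linearly dependent. Since $f_i,f_j,f_k$ are independent (their planes meet only in $p$),
$$0=\det\begin{pmatrix}\alpha_{ij}&-\beta_{ij}&0\\0&\alpha_{jk}&-\beta_{jk}\\-\beta_{ki}&0&\alpha_{ki}\end{pmatrix}=\alpha_{ij}\alpha_{jk}\alpha_{ki}-\beta_{ij}\beta_{jk}\beta_{ki}.$$
If $ij$ and $jk$ are nondegenerate, (5) fixes $\alpha_{ki}:\beta_{ki}$ as a ratio of nonzero numbers. $\square$

Relation (5) is exactly the cyclic relation that the sweep missed.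

**Four cells with six planes.** $P_0$ is pointed with three facets, hence a trihedral cone. There are $9$ parameters for $f_1,f_2,f_3$, and three pencil parameters subject to the nontrivial equation (5): at most $11=4\cdot4-5$. The case $n=4$ is finished.

## 8. Five cells with at least eight planes

Now $n=5$, $F\ge8$, and $P_0$ is pointed with four facets. We must show that the dimension is at most $15$.

**Step 1 (the shape of $P_0$).** *We list the possible vertex sets.* If some vertex lies in all four facets, $P_0$ is a cone with that single vertex; this is Step 6. Otherwise every vertex lies in exactly three facets, and different vertices have different triples. Let $V$ be the number of vertices. Every facet contains a vertex, so $V\ge2$. Any two triples share two facets $i,j$, so any two vertices are joined by an edge lying in facets $i$ and $j$. After relabelling, the vertices are all four triples ($V=4$), the triples $124,234,134$ ($V=3$), or the triples $123,124$ ($V=2$). At a vertex $ijk$ each of the pairs $ij,jk,ki$ is an edge of $P_0$. In these cases $f_1,\dots,f_4$ contribute at most $12$ parameters, so at most $3$ more are allowed.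

**Step 2 ($V=4$).** *Here nondegeneracy is transitive.* All six pairs are edges, and all four triples satisfy (5). By (c), if $ij$ and $jk$ are nondegenerate, so is $ik$; so the nondegenerate pairs form a disjoint union of cliques on $\{1,2,3,4\}$. In a clique of size $s$ all pairs are determined by a star of $s-1$ of them. So there are at most $3$ further parameters: total $\le15$.

**Step 3 ($V=3$).** *We distinguish by the pairs with $4$.* All six pairs are edges; the triples $124,234,134$ satisfy (c). Let $\theta$ be the number of nondegenerate pairs among $14,24,34$. If $\theta=3$, they determine $12,23,13$: at most $3$ parameters. If $\theta=2$, say $14,24$, then $12$ is determined, while $13$ and $23$ are degenerate by the triples $134$ and $234$, in which one pair is nondegenerate and $34$ is degenerate: $2$ parameters. If $\theta=1$, say $14$, then $12$ and $13$ are degenerate in the same way: at most $2$ parameters, from $14$ and $23$. If $\theta=0$: at most $3$ parameters, from $12,23,13$. Total $\le15$.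

**Step 4 ($V=2$: preparations).** *We isolate two subcases.* The pairs $12,13,23,14,24$ are edges of $P_0$; $3$ and $4$ may or may not be adjacent. The functions $f_1,\dots,f_4$ are linearly independent: $f_1,f_2,f_3$ are independent and vanish at the vertex $123$, where $f_4\ne0$. If $12$ is degenerate, (c) allows at most one nondegenerate pair in each of the triples $123$ and $124$, so $F\le4+2+1=7$. If only $12$ is nondegenerate among the five pairs, $F\le4+1+1=6$. Since $F\ge8$, up to exchanging $3$ and $4$ we have one of:

* ($\alpha$) all five pairs are nondegenerate;
* ($\beta$) $12,13,23$ are nondegenerate, $14,24$ are degenerate.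

Two facts hold in both subcases if $3,4$ are adjacent. First, *no point of $f_{34}$ lies in $\overline{P_0}$*: by (a) it would lie in facets $3$ and $4$ of $P_0$, whose intersection would be a non-empty face containing a vertex in both facets, and there is none. Second, *$f_{34}$ is not a whole plane*: otherwise all facet planes of $P_3$ would be parallel, but $H_{03}\ne H_{13}$ (as $13$ is nondegenerate) both contain the edge of $P_0$ common to facets $1$ and $3$. So $f_{34}$ has a non-empty relative boundary, and all but finitely many points of this boundary are ridge points.

**Step 5 ($V=2$: the two subcases).** *We bound the freedom of $H_{34}$.*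

*Subcase ($\alpha$).* By (5) at the two vertices, $12,13,14$ determine $23$ and $24$. So without $H_{34}$ the total is at most $12+3=15$, and we must show that $H_{34}$, if present, is determined. At a ridge point of $f_{34}$ the cells $3,4$ are consecutive and cell $0$ is absent, so the cyclic order is $(3,4,1)$, $(3,4,2)$, $(3,4,1,2)$ or $(3,4,2,1)$. The order $(3,4,1,2)$ would put $h_{14},h_{12},h_{23}$ in the $2$-dimensional space of functions vanishing on the ridge line. But they are independent: only $h_{14}$ involves $f_4$, only $h_{23}$ involves $f_3$, and $h_{12}\ne0$. Likewise $(3,4,2,1)$ is impossible because of $h_{24},h_{12},h_{13}$.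

Suppose both $(3,4,1)$ and $(3,4,2)$ occur. Then $h_{34}\in\langle h_{13},h_{14}\rangle\cap\langle h_{23},h_{24}\rangle$. By the linear dependence in the proof of (c), $h_{12}\in\langle h_{13},h_{23}\rangle\cap\langle h_{14},h_{24}\rangle$. Equating the two expressions for $h_{12}\ne0$ gives a nontrivial relation among $h_{13},h_{23},h_{14},h_{24}$. Since $h_{13},h_{23},h_{14}$ are independent (only $h_{14}$ involves $f_4$; then compare coefficients of $f_1$ and $f_2$), the four functions have rank exactly $3$. So the two planes of functions $\langle h_{13},h_{14}\rangle$ and $\langle h_{23},h_{24}\rangle$ span a $3$-dimensional space and meet in dimension $2+2-3=1$. Hence $H_{34}$ is determined.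

Suppose only $(3,4,1)$ occurs. Then all ridge points of $f_{34}$ lie on the line $L=H_{13}\cap H_{14}$, and hence so does the whole relative boundary. A $2$-dimensional closed convex set in a plane, not the whole plane, with relative boundary in a line $L$ is a half-plane bounded by $L$. So $L\subset\overline{P_3}\cap\overline{P_4}$, and since cell $1$ is present at all ridge points, $L\subset\overline{P_1}$ too. Let $v$ be the direction of $L$. The cells $1,3,4$ are $v$-invariant, so $H_{01},H_{03},H_{04},H_{12}$ are parallel to $v$. Since $h_{12}=\alpha_{12}f_1-\beta_{12}f_2$ with $\beta_{12}\ne0$, $H_{02}$ is parallel to $v$ as well. Then $P_0$ is $v$-invariant, which contradicts pointedness. If only $(3,4,2)$ occurs, exchange $1$ and $2$ and use $\alpha_{12}\ne0$. So the total is $\le15$.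

*Subcase ($\beta$).* By (5) the pairs $12,13,23$ carry $2$ parameters, and $14,24$ carry none. Suppose $3,4$ are adjacent and take a ridge point of $f_{34}$; cell $0$ is absent there. In the cyclic order let $a$ be the other neighbour of $4$ and $b$ the other neighbour of $3$; $a,b\in\{1,2\}$, possibly equal. Here $H_{4a}\in\{H_{0a},H_{04}\}$, while $h_{b3}=\alpha_{b3}f_b-\beta_{b3}f_3$ has two nonzero coefficients. Since the $f$'s are independent, the planes $H_{4a}$ and $H_{b3}$ are distinct. Both contain the ridge line, so $H_{34}$ contains the line $H_{4a}\cap H_{b3}$ and has at most one parameter. Total $\le12+2+1=15$.

**Step 6 ($P_0$ is a cone over a quadrilateral).** *The remaining shape has a single vertex $p$ in all four facets.* Let the facets be $1,2,3,4$ in cyclic order. Four planes through a common point have $3+4\cdot2=11$ parameters, so $4$ more are allowed. By (a) all cells have $p$ in their closure. The partition is a fan: a point of $p+T_i$ has a neighbourhood that misses every $p+T_j\supset P_j$, $j\ne i$, so this neighbourhood is covered by $\overline{P_i}$ and the point is in $P_i$. With $P_i\subset p+T_i$ this gives $P_i=p+T_i$. Let $e_{12},e_{23},e_{34},e_{41}$ be the four edge lines of $P_0$; they are pairwise distinct, and $H_{i,i+1}\supset e_{i,i+1}$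 by (b) (indices mod $4$).

As in (c), the trace on a sphere around $p$ is a connected graph, now with $5$ faces. The face of $P_0$ is a quadrilateral with four corners of degree $3$ and no other graph vertices on its boundary. Let $o$ be the number of other vertices. From $V-E+5=2$ with $V=4+o$ we get $E=7+o$, and the degrees of the other vertices sum to $2(7+o)-12=2+2o$. They are at least $3$ each, so $o\le2$, and $o=0$ is impossible. So $o=1$ (degree $4$) or $o=2$ (degrees $3,3$). Off the boundary of $P_0$ there are $E-4=3+o$ arcs. Four of them start at the corners; these *corner arcs* separate the pairs $12,23,34,41$, so they are distinct. Since each corner has only one arc off the boundary, the corner arcs end at extra vertices.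

*Case $o=1$.* There are no further arcs. The only planes besides the $H_{0i}$ are the four $H_{i,i+1}$, each in a pencil: total $\le11+4=15$.

*Case $o=2$.* There is one more arc $\gamma$, and its endpoints are extra vertices. It is not a loop: arcs lie on great circles, so a loop would be a full great circle with one cell on each side, both cells would be half-spaces, and there would be only two cells. So $\gamma$ joins the two extra vertices $x,y$, and each of them is the end of two corner arcs. Three cells meet at $x$, so the two corner arcs at $x$ separate pairs with a common cell. After relabelling, these are $12$ and $23$ at $x$, then $34$ and $41$ at $y$, and $\gamma$ separates $1$ and $3$.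

If $H_{12}=H_{23}$, this plane contains $e_{12}\ne e_{23}$, so it is $H_{02}$, and $F\le4+3=7$, which is excluded. Likewise $H_{34}\ne H_{41}$. Put $X=H_{12}\cap H_{23}$ and $Y=H_{34}\cap H_{41}$. These are the lines from $p$ through $x$ and $y$, so $H_{13}\supset X\cup Y$. If $X\ne Y$, then $H_{13}$ is determined: total $\le11+4=15$. If $X=Y$ is none of the four lines $e_{i,i+1}$, then $X$ has $2$ parameters and determines the four planes $H_{i,i+1}$ as spans of $X$ and $e_{i,i+1}$, and $H_{13}\supset X$ has at most one parameter: total $\le11+2+1=14$. If $X=Y$ is one of the lines $e_{i,i+1}$, then only that $H_{i,i+1}$ and $H_{13}$ have a parameter, one each: total $\le11+2=13$.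

**Step 7 (assembling (B)).** *We put the pieces together.* There are finitely many combinatorial cases. For $n=2,3$, for $n=4$ with $F\le5$ and for $n=5$ with $F\le7$, Lemma 4 bounds the dimension by $4n-5$. For $n=4$, $F=6$ and for $n=5$, $F\ge8$, the partitions with $P_0$ not pointed are covered by Lemma 2, and those with $P_0$ pointed by Section 7 and Steps 1–6. So $\dim\mathcal C(\mathbb R^3,n)\le4n-5$ for $2\le n\le5$. With the lower bound from (ii) this is an equality, and by part (A) the equality fails for every $n\ge6$. This proves part (B) and completes the proof of the Main Theorem. $\blacksquare$
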